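\title{Reversibility of shuffle-finite series is decidable}

\begin{abstract}
A series over a finite alphabet is shuffle-finite if its value on a word is obtained by applying the Lie derivatives along polynomial vector fields named by the letters to a fixed polynomial, and evaluating at a fixed point. We prove that it is decidable whether such a series takes the same value on every word and on its mirror image. The class is not closed under reversal, so the question is not a zeroness test inside the class. We decide, more generally, zeroness in the shuffle algebra generated by the shuffle-finite series and their reversals. The proof decomposes the free associative algebra relative to the Lie polynomials whose vector fields vanish at the initial point, and reduces the problem to three ascending chains that stop by Hilbert's basis theorem.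
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $\Sigma$ be a finite alphabet and $\Sigma^*$ the set of words over it. A \emph{series} is a map $f\colon\Sigma^*\to\mathbb R$. The reversal of a word $w=a_1\cdots a_n$ is $w^R=a_n\cdots a_1$, the reversal of a series $f$ is the series $f^R(w)=f(w^R)$, and $f$ is \emph{reversible} if $f=f^R$.

Let $x=(x_1,\dots,x_k)$. The \emph{Lie derivative} of a polynomial $t\in\mathbb Q[x]$ along a polynomial vector field $p=(p_1,\dots,p_k)\in\mathbb Q[x]^k$ is $L_pt=\sum_{i}p_i\,\partial t/\partial x_i$. A \emph{system} over $\Sigma$ is a triple $(k,(p_a)_{a\in\Sigma},x_0)$ with $k\ge1$, $p_a\in\mathbb Q[x]^k$ and $x_0\in\mathbb Q^k$. For $w=a_1\cdots a_n$ put $L_{p,w}=L_{p_{a_1}}\cdots L_{p_{a_n}}$. Every \emph{output polynomial} $q\in\mathbb Q[x]$ defines a series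
\begin{equation}\label{eq:series}
f_q(w)=\big(L_{p,w}\,q\big)(x_0).
\end{equation}
A series is \emph{shuffle-finite} if it has this form, and $(\Sigma,k,(p_a),q,x_0)$ is a \emph{description} of it. The shuffle-finite series are exactly the generating series of polynomial control systems with affine input dependence.

To see what \eqref{eq:series} measures, let $\Phi^a_\tau$ be the flow of $\dot x=p_a(x)$. Since $\frac{d}{d\tau}\,t(\Phi^a_\tau(x))=(L_{p_a}t)(\Phi^a_\tau(x))$, differentiating first in $\tau_n$, then in $\tau_{n-1}$, and so on, gives for small times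
\begin{equation}\label{eq:flows}
q\big(\Phi^{a_n}_{\tau_n}\circ\dots\circ\Phi^{a_1}_{\tau_1}(x_0)\big)=\sum_{i_1,\dots,i_n\ge0}f_q\big(a_1^{i_1}\cdots a_n^{i_n}\big)\frac{\tau_1^{i_1}\cdots\tau_n^{i_n}}{i_1!\cdots i_n!}.
\end{equation}
So $f_q$ is reversible exactly when, for every schedule ``follow $p_{a_1}$ for time $\tau_1$, then $p_{a_2}$ for time $\tau_2$, \dots'' with small times, the output is the same as for the schedule played in the opposite order. (For the converse direction compare the coefficients of $\tau_1\cdots\tau_n$.)

The question, which comes from Clemente's paper \cite{Clemente}, is whether there is an algorithm that, given a description of a shuffle-finite series over an arbitrary finite alphabet, decides whether the series is reversible. The alphabet is part of the input. Reading words in the opposite order in \eqref{eq:series} gives the same decision problem, because $f$ is reversible if and only if $f^R$ is.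

\begin{theorem}\label{thm:rev}
There is an algorithm which, given a description $(\Sigma,k,(p_a),q,x_0)$ of a shuffle-finite series $f$, decides whether $f=f^R$.
\end{theorem}

Each value $f(w)$ is a computable rational number, so a series that is not reversible is eventually caught by enumerating words. What is needed is a reason to stop. Over one letter every series is reversible, and so is every $f_q$ whose operators $L_{p_a}$ commute. For linear data $p_a=A_ax$, $q=c^{T}x$ we have $f_q(w)=c^TA_{a_n}\cdots A_{a_1}x_0$, hence $f_q^R(w)=x_0^TA_{a_n}^T\cdots A_{a_1}^Tc$: the reversal is the series of the transposed system, $f_q-f_q^R$ is again shuffle-finite, and a short Noetherian argument, recalled in Section~\ref{sec:obstacle}, decides whether a shuffle-finite series is zero. One might guess that the general case goes the same way. It does not: the reversal of a shuffle-finite series need not be shuffle-finite (Proposition~\ref{prop:nonclosed}).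

\subsection*{A more general zeroness problem}
We therefore enlarge the class. Write $[n]=\{1,\dots,n\}$, and for $w=a_1\cdots a_n$ and $I=\{i_1<\dots<i_j\}\subseteq[n]$ let $w_I=a_{i_1}\cdots a_{i_j}$ and $I^c=[n]\setminus I$. The \emph{shuffle product} of two series is
\[
(f\mathbin{\sqcup\!\sqcup}g)(w)=\sum_{I\subseteq[n]}f(w_I)\,g(w_{I^c}).
\]
It is commutative (exchange $I$ and $I^c$) and associative (both triple products are sums over ordered partitions of $[n]$ into three sets), and its unit is the indicator of the empty word.

Take two systems over the same alphabet, $(k,(p_a),x_0)$ in variables $x=(x_1,\dots,x_k)$ and $(m,(r_a),y_0)$ in variables $y=(y_1,\dots,y_m)$. Let $P=\mathbb Q[x,y]$, on which $L_{p_a}$ acts through the variables $x$ and $L_{r_a}$ through the variables $y$. For $s\in P$ define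
\begin{equation}\label{eq:S}
S_s(w)=\sum_{I\subseteq[n]}\big(L_{p,w_I}\,L_{r,(w_{I^c})^R}\,s\big)(x_0,y_0).
\end{equation}
The letters of $w$ are distributed in all ways between the two systems; the first system reads its share forward and the second reads its share backward.

\begin{theorem}\label{thm:zero}
Given two systems over $\Sigma$ and $s\in P$, it is decidable whether $S_s=0$. Consequently, zeroness is decidable for all elements of the shuffle algebra generated by the shuffle-finite series and their reversals: given descriptions of series $\phi_1,\dots,\phi_i,\psi_1,\dots,\psi_j$ over $\Sigma$ and a polynomial $H$ over $\mathbb Q$ in $i+j$ variables, one can decide whether $H(\phi_1,\dots,\phi_i,\psi_1^R,\dots,\psi_j^R)=0$, where products are shuffle products.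
\end{theorem}

\subsection*{The idea}
Replace words by products of Lie brackets of letters. A bracket expression whose vector field vanishes at $x_0$ is invisible to the first system when it stands at the left end of a product, so it can be handed to the second system, where it acts directly on the polynomial $s$. Such expressions have codimension at most $k$ among all bracket expressions, and what remains after they are removed are powers $\omega^n$ of single elements $\omega$ of a finite-dimensional space. On a power there is no order left to reverse. Section~\ref{sec:examples} shows the two halves of this idea on two small cases, Section~\ref{sec:reduction} turns it into an inclusion between two ideals of $P$, and Sections~\ref{sec:compute} and~\ref{sec:test} make the inclusion decidable.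

\section{Words, derivations and ideals}\label{sec:prelim}

\subsection*{Lie polynomials}
Let $U=\mathbb Q\langle\Sigma\rangle$ be the free associative algebra: the words form a basis, the product is concatenation, and every map from $\Sigma$ to an associative $\mathbb Q$-algebra extends uniquely to an algebra morphism on $U$. Series are extended linearly to $U$. With $[u,v]=uv-vu$, let $\mathfrak L\subset U$ be the smallest subspace that contains $\Sigma$ and is closed under brackets; its elements are the \emph{Lie polynomials}. Let $\sigma\colon U\to U$ be the linear map with $\sigma(w)=w^R$. Then $f^R=f\circ\sigma$, $\sigma^2=\mathrm{id}$, $\sigma(uv)=\sigma(v)\sigma(u)$, and hence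
\begin{equation}\label{eq:sigma}
\sigma[u,v]=[\sigma v,\sigma u]=-[\sigma u,\sigma v].
\end{equation}
The \emph{right-normed brackets} are defined for nonempty words by $b_a=a$ and $b_{aw}=[a,b_w]$.

\begin{lemma}\label{lem:brackets}
The $b_w$ span $\mathfrak L$, and $\sigma(b_w)=(-1)^{|w|-1}b_w$. In particular $\sigma(\mathfrak L)=\mathfrak L$.
\end{lemma}

\begin{proof}
Let $T\subseteq\mathfrak L$ be the span of the $b_w$. The subspace $\{v\in\mathfrak L:[v,T]\subseteq T\}$ contains $\Sigma$ by the definition of $b_{aw}$, and it is closed under brackets because $[[v,v'],t]=[v,[v',t]]-[v',[v,t]]$. So it is $\mathfrak L$. In particular $[T,T]\subseteq T$, and as $\Sigma\subseteq T$ we get $T=\mathfrak L$. The sign follows by induction from \eqref{eq:sigma}: $\sigma(b_{aw})=-[a,\sigma(b_w)]$.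
\end{proof}

\subsection*{Derivations}
Let $Q=\mathbb Q[z_1,\dots,z_n]$. A \emph{derivation} of $Q$ is a $\mathbb Q$-linear map $\delta$ with $\delta(tt')=\delta(t)t'+t\delta(t')$. It equals $\sum_i\delta(z_i)\,\partial/\partial z_i$, so it is the Lie derivative along the vector field with \emph{components} $\delta(z_i)$, and the derivations form the free module $Q^n$. The commutator of two derivations is a derivation, and for $\gamma\in Q$
\begin{equation}\label{eq:bracketmult}
[\delta,\gamma\delta']=\delta(\gamma)\,\delta'+\gamma\,[\delta,\delta'].
\end{equation}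
Induction on $j$ (each new derivation falls on one of two factors) gives the Leibniz formula
\begin{equation}\label{eq:leibniz}
\delta_1\cdots\delta_j(tt')=\sum_{I\subseteq[j]}\delta_I(t)\,\delta_{I^c}(t'),
\end{equation}
where $\delta_I$ is the product of the $\delta_i$, $i\in I$, in increasing order.

\subsection*{Ideals closed under derivations}
Two textbook facts carry all the effectivity. By Hilbert's basis theorem, every ascending chain of ideals of $Q$, or of submodules of a free module $Q^l$, is eventually constant. By Gr\"obner bases, membership in an ideal of $Q$ or a submodule of $Q^l$ given by finitely many generators is decidable \cite{BW}, \cite[Ch.~5]{CLO}.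

For $T\subseteq Q$ and a set $\mathcal D$ of derivations, the \emph{$\mathcal D$-closure} of $T$ is the smallest ideal that contains $T$ and is mapped into itself by every $\delta\in\mathcal D$.

\begin{lemma}\label{lem:closure}
The $\mathcal D$-closure of $T$ is generated by the elements $\delta_1\cdots\delta_jt$ with $j\ge0$, $\delta_i\in\mathcal D$, $t\in T$. If $T$ and $\mathcal D$ are finite, a finite generating set of it can be computed.
\end{lemma}

\begin{proof}
Since $\delta(\gamma g)=\delta(\gamma)g+\gamma\delta(g)$, the ideal generated by a set $G$ is closed under $\delta$ as soon as it contains $\delta G$. This gives the first claim. For the second, let $T_0=T$ and $T_{n+1}=T_n\cup\{\delta t:\delta\in\mathcal D,\ t\in T_n\}$. The ideals $(T_0)\subseteq(T_1)\subseteq\cdots$ lie in the closure, the chain stops, and membership tests find the first $n$ with $(T_{n+1})=(T_n)$. Then $(T_n)$ is closed under $\mathcal D$ and contains $T$, so it is the closure.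
\end{proof}

\subsection*{Everything follows from the zeroness of $S_s$}
For $q\in\mathbb Q[x]$ let $f_q$ be the series of the first system with output $q$, and for $q'\in\mathbb Q[y]$ let $g_{q'}$ be the series of the second system with output $q'$. Each system treats the variables of the other as constants, so $L_{p,u}L_{r,v}(qq')=(L_{p,u}q)(L_{r,v}q')$, and \eqref{eq:S} gives
\begin{equation}\label{eq:Sprod}
S_{qq'}=f_q\mathbin{\sqcup\!\sqcup}g_{q'}^R .
\end{equation}
The series of the constant output $1$ is the unit of the shuffle product. So if the second system is a copy of the first ($m=k$, $r_a=p_a(y)$, $y_0=x_0$) and $s=q(x)-q(y)$, then $S_s=f_q-f_q^R$. Theorem~\ref{thm:rev} is thus a case of the first claim of Theorem~\ref{thm:zero}.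

For the second claim, take the systems of $\phi_1,\dots,\phi_i$ in disjoint sets of variables and concatenate their vector fields and initial points. In this product system $\phi_\nu=f_{q_\nu}$, where $q_\nu$ is the old output polynomial. In the same way realize $\psi_\nu=g_{q'_\nu}$ on one system in variables $y$. (An empty list is realized on a one-variable system with zero fields.) By \eqref{eq:leibniz}, $f_{q\tilde q}=f_q\mathbin{\sqcup\!\sqcup}f_{\tilde q}$, and likewise for $g$. The bijection $I\mapsto\{n+1-\iota:\iota\in I\}$ shows $(g\mathbin{\sqcup\!\sqcup}\tilde g)^R=g^R\mathbin{\sqcup\!\sqcup}\tilde g^R$. Applying these rules and \eqref{eq:Sprod} to each monomial of $H$ gives $H(\phi_1,\dots,\psi_j^R)=S_s$ with $s=H(q_1,\dots,q_i,q'_1,\dots,q'_j)$. It remains to decide whether $S_s=0$.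

\section{The asymmetry between the two ends of a word}\label{sec:obstacle}

Fix a system $(k,(p_a),x_0)$ and let $\alpha\colon U\to\operatorname{End}(\mathbb Q[x])$ be the algebra morphism with $\alpha(a)=L_{p_a}$, so that $f_q(u)=(\alpha(u)q)(x_0)$ for $u\in U$.

Zeroness of $f_q$ is decided as follows. By Lemma~\ref{lem:closure} the polynomials $\alpha(w)q$ generate the $\{L_{p_a}\}$-closure of $q$, so $f_q=0$ if and only if the finitely many computed generators of this closure vanish at $x_0$. The argument works because the word $w$ is stored in a polynomial $\alpha(w)q$, and passing from $w$ to $aw$ applies a derivation to it. For reversibility this breaks down: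
\[
f_q(aw)-f_q((aw)^R)=\big(L_{p_a}\,\alpha(w)q\big)(x_0)-\big(\alpha(w^R)\,L_{p_a}q\big)(x_0).
\]
The new letter acts last in one term and first in the other, and there is no polynomial depending on $w$ from which the value at $aw$ is obtained by one more derivation.

The left end of a word does have a finiteness property of its own. Commutators of derivations are derivations, so $\alpha(\ell)$ is a derivation for every $\ell\in\mathfrak L$. Let
\[
V\colon\mathfrak L\to\mathbb Q^k,\quad V(\ell)=\big((\alpha(\ell)x_i)(x_0)\big)_{1\le i\le k},\qquad\mathfrak h=\ker V .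
\]
Thus $V(\ell)$ is the value at $x_0$ of the vector field of $\ell$, and $\mathfrak h$, the \emph{isotropy} of $x_0$, consists of the Lie polynomials whose field vanishes there. It has codimension at most $k$ in $\mathfrak L$. For $\eta\in\mathfrak h$ and any polynomial $t$ we have $(\alpha(\eta)t)(x_0)=\sum_iV(\eta)_i\,(\partial t/\partial x_i)(x_0)=0$; taking $t=\alpha(u)q$,
\begin{equation}\label{eq:kill}
f_q(\eta u)=0\qquad(\eta\in\mathfrak h,\ u\in U).
\end{equation}
Nothing of the kind holds at the right end, and this separates the class from its mirror image.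

\begin{proposition}\label{prop:nonclosed}
Over $\Sigma=\{a,b\}$ let $f(a^nb)=n!$ for $n\ge0$ and $f=0$ on all other words. Then $f$ is shuffle-finite and $f^R$ is not. Hence the algebra in Theorem~\ref{thm:zero} strictly contains the shuffle-finite series.
\end{proposition}

\begin{proof}
Take $p_a=(x_1^2,0)$, $p_b=(0,x_1)$, $q=x_2$, $x_0=(1,0)$. Then $q(x_0)=0$, $L_{p_a}x_2=0$ and $L_{p_b}x_2=x_1$, so only words ending in $b$ matter. Further, $L_{p_b}$ kills $\mathbb Q[x_1]$, and $L_{p_a}x_1^j=jx_1^{j+1}$ gives $L_{p_a}^nx_1=n!\,x_1^{n+1}$. So $f_q=f$.

Suppose $f^R$ is the series of a system with $k'$ variables, with map $V'$ and isotropy $\mathfrak h'$. Put $\operatorname{ad}_a u=[a,u]$. The $k'+1$ vectors $V'(\operatorname{ad}_a^nb)$, $0\le n\le k'$, are linearly dependent, so $\eta=\sum_nc_n\operatorname{ad}_a^nb\in\mathfrak h'$ for rationals $c_n$, not all zero. Left and right multiplication by $a$ commute, so $\operatorname{ad}_a^nb=\sum_i\binom ni(-1)^ia^{n-i}ba^i$. The series $f^R$ is supported on the words $ba^j$, with value $j!$, so only the terms $i=n$ survive in \eqref{eq:kill}: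
\[
0=f^R(\eta a^j)=\sum_nc_n(-1)^n(n+j)!\qquad(j\ge0).
\]
Dividing by $j!$, the polynomial $\sum_nc_n(-1)^n(j+1)(j+2)\cdots(j+n)$ in $j$ has infinitely many zeros, so it is zero. The products have distinct degrees $n$, so all $c_n=0$, a contradiction.
\end{proof}

\section{Two small cases}\label{sec:examples}

\begin{example}[one variable]\label{ex:line}
Let $k=1$. Then $f=f_q$ is reversible if and only if $q$ is constant, or all $p_a$ vanish at $x_0$, or all $p_b$ are rational multiples of one $p_a$.

In the first two cases $f$ vanishes on nonempty words; in the third the operators $L_{p_b}$ commute. Conversely, let $f$ be reversible and $p_a(x_0)\ne0$. For a letter $b$ put $\lambda=p_b(x_0)/p_a(x_0)$ and $\eta=b-\lambda a\in\mathfrak h$. By \eqref{eq:kill}, $f(\eta a^n)=0$. Reversing, $f(a^n\eta)=0$, and now $\eta$ acts on the output: with $t=\alpha(\eta)q=(p_b-\lambda p_a)\,dq/dx$ we get $(L_{p_a}^nt)(x_0)=0$ for all $n$. If $t\neq0$ vanishes to order exactly $j\ge1$ at $x_0$, then $L_{p_a}t=p_a\,dt/dx$ vanishes to order exactly $j-1$. So $t\ne0$ would give $(L_{p_a}^jt)(x_0)\ne0$ for its order $j\ge0$. Hence $t=0$: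 either $q$ is constant or $p_b=\lambda p_a$.
\end{example}

An element of $\mathfrak h$, which kills $f$ on the left, was moved by the reversal to the right end, where it became a condition on a polynomial; what was left of the word was a power of one letter. The second example has no visible isotropy and shows what powers can do.

\begin{example}[signed area]\label{ex:heis}
Let $\Sigma=\{a,b\}$, $k=3$, $p_a=(1,0,-x_2/2)$, $p_b=(0,1,x_1/2)$, $x_0=0$. Then $f=f_q$ is reversible if and only if $q(x_1,x_2,x_3)=q(x_1,x_2,-x_3)$.

Along both flows $\dot x_3=\frac12(x_1\dot x_2-x_2\dot x_1)$. So if the $i$th step of a schedule displaces $(x_1,x_2)$ by $v_i\in\mathbb R^2$, the end point is $\big(\sum_iv_i,\ \frac12\sum_{i<j}\det(v_i,v_j)\big)$. The reversed schedule ends at the same point with $x_3$ negated, so by \eqref{eq:flows} an output even in $x_3$ gives a reversible series. Conversely, the schedule $a,b,a$ ends at $(\tau_1+\tau_3,\ \tau_2,\ \tau_2(\tau_1-\tau_3)/2)$. If $f$ is reversible, $q(x)-q(x_1,x_2,-x_3)$ vanishes at this point for small times, hence for all times as it is a polynomial in them, hence at all points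 with $x_2\ne0$, hence identically. For $q=x_3^2$ the series is reversible but not invariant under permuting letters: the schedule $a,b$ gives the output $\tau_1^2\tau_2^2/4$, so $f(aabb)=1$, while $a,b,a,b$ gives $\frac14(\tau_1\tau_2+\tau_1\tau_4-\tau_2\tau_3+\tau_3\tau_4)^2$, in which $\tau_1\tau_2\tau_3\tau_4$ has coefficient $f(abab)=0$.

Now look at the same condition through Lie polynomials. The field of $[a,b]$ is $(0,0,1)$. It commutes with $p_a$ and $p_b$, so all longer brackets act as zero. For $\omega=c_1a+c_2b+c_3[a,b]$ the integral curve of the field of $\omega$ from $0$ is $\tau\mapsto\tau c$, because along it $\dot x_3=\frac12(c_2x_1-c_1x_2)+c_3=c_3$. So $f(\omega^n)$ is the $n$th derivative at $0$ of $q(\tau c)$. Since $\sigma(\omega)=c_1a+c_2b-c_3[a,b]$, the number $f(\sigma(\omega)^n)$ is the $n$th derivative at $0$ of $q(\tau c_1,\tau c_2,-\tau c_3)$. Evenness of $q$ in $x_3$ is therefore equivalent to $f(\omega^n)=f(\sigma(\omega)^n)$ for all $n$ and all $\omega$ in a three-dimensional space: testing on powers is as good as testing on all words. The reason is that words can be rewritten through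 powers, as in
\[
ab=\tfrac12\big((a+b)^2-a^2-b^2\big)+\tfrac12[a,b].
\]
\end{example}

\section{Reduction to an inclusion of ideals}\label{sec:reduction}

\subsection*{A spanning set adapted to the isotropy}
The next lemma makes the rewriting general. It uses nothing about $\mathfrak h$ beyond the decomposition of $\mathfrak L$.

\begin{lemma}\label{lem:span}
Let $\mathfrak h,W$ be subspaces with $\mathfrak L=\mathfrak h\oplus W$. Then $U$ is spanned by the elements $\eta_1\cdots\eta_j\,\omega^n$ with $j,n\ge0$, $\eta_i\in\mathfrak h$, $\omega\in W$.
\end{lemma}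

\begin{proof}
Let $U_n$ be the span of the products of at most $n$ elements of $\mathfrak L$, with $U_{-1}=0$, and let $\Omega_n$ be the span of the $\omega^i$ with $\omega\in W$, $i\le n$. Words are products of letters, so $U=\bigcup_nU_n$. We claim
\begin{equation}\label{eq:filtr}
U_n\subseteq\mathfrak hU_{n-1}+\Omega_n,
\end{equation}
where $\mathfrak hU_{n-1}$ is the span of the products $\eta u$. This suffices: the span $Y$ of the elements in the statement contains each $\Omega_n$ and satisfies $\mathfrak hY\subseteq Y$, so \eqref{eq:filtr} gives $U_n\subseteq Y$ by induction.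

For $n=0$ both sides of \eqref{eq:filtr} are $\mathbb Q\cdot1$. Let $n\ge1$. By multilinearity $U_n$ is spanned by $U_{n-1}$ and the products $m_1\cdots m_n$ with each $m_i$ in $\mathfrak h$ or in $W$. Since $mm'=m'm+[m,m']$ and $[m,m']\in\mathfrak L$, exchanging two adjacent factors changes such a product by an element of $U_{n-1}$; so modulo $U_{n-1}$ the factors may be permuted. If some $m_i$ lies in $\mathfrak h$, move it to the front: the product lies in $\mathfrak hU_{n-1}+U_{n-1}$. If all $m_i$ lie in $W$, the product is congruent modulo $U_{n-1}$ to its average over all permutations $\pi$ of $[n]$, and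
\[
\frac1{n!}\sum_\pi m_{\pi(1)}\cdots m_{\pi(n)}=\frac1{n!}\sum_{\emptyset\ne T\subseteq[n]}(-1)^{n-|T|}\Big(\sum_{i\in T}m_i\Big)^{n}\in\Omega_n .
\]
To verify this identity, expand the powers: the term $m_{i_1}\cdots m_{i_n}$ gets the coefficient $\sum_{T\supseteq\{i_1,\dots,i_n\}}(-1)^{n-|T|}$, which is $1$ if $\{i_1,\dots,i_n\}=[n]$ and $0$ otherwise. So $U_n\subseteq\mathfrak hU_{n-1}+\Omega_n+U_{n-1}$, and $U_{n-1}\subseteq\mathfrak hU_{n-2}+\Omega_{n-1}$ by induction.
\end{proof}

From now on $\mathfrak h$ is the isotropy of $x_0$ and $W$ is any complement of it; $d=\dim W=\dim V(\mathfrak L)\le k$. For reversibility the lemma gives a criterion whose two conditions are those met in Examples~\ref{ex:line} and~\ref{ex:heis}.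

\begin{proposition}\label{prop:char}
The series $f=f_q$ is reversible if and only if
\begin{enumerate}
\item $f(u\,\sigma(\eta))=0$ for all $u\in U$, $\eta\in\mathfrak h$, and
\item $f(\omega^n)=f(\sigma(\omega)^n)$ for all $\omega\in W$, $n\ge0$.
\end{enumerate}
\end{proposition}

\begin{proof}
If $f=f\circ\sigma$, then $f(u\,\sigma(\eta))=f(\sigma(\eta\,\sigma(u)))=f(\eta\,\sigma(u))=0$ by \eqref{eq:kill}, and (2) holds as $\sigma(\omega^n)=\sigma(\omega)^n$. Conversely, $f\circ\sigma-f$ takes the value $f(\sigma(u)\sigma(\eta))-f(\eta u)=0$ on $\eta u$ by (1) and \eqref{eq:kill}, and it vanishes on each $\omega^n$ by (2). These elements span $U$ by Lemma~\ref{lem:span}.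
\end{proof}

Condition (2) compares two different vector fields started at the same point, which already calls for two copies of the variables. We therefore pass to two systems and to $S_s$.

\subsection*{How $S_s$ behaves on the spanning set}
Let $\alpha,\beta\colon U\to\operatorname{End}(P)$ be the algebra morphisms with $\alpha(a)=L_{p_a}$ and $\beta(a)=L_{r_a}$. For $\ell\in\mathfrak L$ the derivation $\alpha(\ell)$ kills the $y_i$ and has $x$-components in $\mathbb Q[x]$, since this holds for letters and passes to commutators; symmetrically for $\beta(\ell)$. The derivation $[\alpha(a),\beta(b)]$ kills every variable, so it is zero, and the images of $\alpha$ and $\beta$ commute. Let $A\colon U\to\operatorname{End}(P)$ be linear with $A(w)=\sum_I\alpha(w_I)\,\beta(\sigma(w_{I^c}))$ on words, so that $S_s(u)=(A(u)s)(x_0,y_0)$. For $\ell\in\mathfrak L$ put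
\[
E_\ell=\alpha(\ell)+\beta(\sigma\ell),
\]
a derivation of $P$ that depends linearly on $\ell$.

\begin{lemma}\label{lem:A}
Let $\ell\in\mathfrak L$, $\eta\in\mathfrak h$, $u\in U$, $s\in P$, $n\ge0$. Then
\begin{enumerate}
\item $A(\ell u)=\alpha(\ell)A(u)+A(u)\beta(\sigma\ell)$;
\item $S_s(\eta u)=S_{\beta(\sigma\eta)s}(u)$;
\item $S_s(\ell^n)=(E_\ell^{\,n}s)(x_0,y_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For a letter $\ell=a$ and a word $u$, split the sum defining $A(au)$ according to the system that receives the first letter, and use $\sigma(av)=\sigma(v)a$. The elements $\ell$ that satisfy (1) for all $u$ form a subspace. If $\ell,\ell'$ are two of them, then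
\[
A(\ell\ell'u)=\alpha(\ell\ell')A(u)+\alpha(\ell)A(u)\beta(\sigma\ell')+\alpha(\ell')A(u)\beta(\sigma\ell)+A(u)\beta(\sigma\ell'\,\sigma\ell).
\]
The two middle terms together are symmetric in $\ell,\ell'$, so $A([\ell,\ell']u)=\alpha([\ell,\ell'])A(u)+A(u)\beta([\sigma\ell',\sigma\ell])$, and $[\sigma\ell',\sigma\ell]=\sigma[\ell,\ell']$ by \eqref{eq:sigma}. So the subspace contains $\mathfrak L$.

(2) For $t\in P$ we have $\alpha(\eta)t=\sum_i(\alpha(\eta)x_i)\,\partial t/\partial x_i$, which vanishes at $x=x_0$. Apply (1) to $s$ and evaluate: only the second summand remains.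

(3) By induction $A(\ell^n)=E_\ell^{\,n}$. Indeed $A(1)=\mathrm{id}$, and $\beta(\sigma\ell)$ commutes with $E_\ell$, so (1) gives $A(\ell^{n+1})=\alpha(\ell)E_\ell^{\,n}+E_\ell^{\,n}\beta(\sigma\ell)=E_\ell^{\,n+1}$.
\end{proof}

Part (1) is the obstacle of Section~\ref{sec:obstacle} in one formula: a new factor acts on the outside through $\alpha$ and on the inside through $\beta$. Parts (2) and (3) are the two situations in which the obstacle disappears, and by Lemma~\ref{lem:span} no other situation needs to be considered.

\begin{proposition}\label{prop:reduction}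
Let $J\subseteq P$ be the closure of $s$ under the derivations $\beta(\sigma\eta)$, $\eta\in\mathfrak h$, and let
\[
Z_W=\{t\in P:\ (E_\omega^{\,n}t)(x_0,y_0)=0\ \text{ for all }\omega\in W,\ n\ge0\}.
\]
Then $Z_W$ is an ideal, and $S_s=0$ if and only if $J\subseteq Z_W$.
\end{proposition}

\begin{proof}
By \eqref{eq:leibniz}, $E_\omega^{\,n}(\gamma t)=\sum_i\binom niE_\omega^{\,n-i}(\gamma)\,E_\omega^{\,i}(t)$, so $Z_W$ is an ideal. Let $G$ be the set of all $\beta(\sigma\eta_j)\cdots\beta(\sigma\eta_1)s$ with $j\ge0$, $\eta_i\in\mathfrak h$. It generates $J$ by Lemma~\ref{lem:closure}, so $J\subseteq Z_W$ if and only if $G\subseteq Z_W$. Applying Lemma~\ref{lem:A}(2) $j$ times and then Lemma~\ref{lem:A}(3),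
\[
S_s(\eta_1\cdots\eta_j\,\omega^n)=\big(E_\omega^{\,n}\,\beta(\sigma\eta_j)\cdots\beta(\sigma\eta_1)s\big)(x_0,y_0).
\]
By Lemma~\ref{lem:span}, $S_s=0$ if and only if all these numbers vanish, that is, $G\subseteq Z_W$.
\end{proof}

\section{Computing the complement $W$ and the ideal $J$}\label{sec:compute}

The ideal $J$ is a closure under infinitely many derivations, and Lemma~\ref{lem:closure} needs finitely many. The difficulty is that $\mathfrak h$ is defined by the first system and acts through the second. Finiteness on the first side alone says too little.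

\begin{example}\label{ex:joint}
Let $k=m=1$, $p_a=1$, $p_b=x$, $r_a=1$, $r_b=0$, $x_0=y_0=0$, $s=x-y$. Then $S_s(ab)=f_x(ab)-g_y(ba)=1$, so $S_s\ne0$. Take $W=\mathbb Qa$; then $s\in Z_W$ because $E_as=0$. The field $\alpha(a)=\partial/\partial x$ already generates all derivations of $\mathbb Q[x]$, so brackets bring nothing new on the first side; and among combinations of letters only the multiples of $b$ lie in $\mathfrak h$, with $\beta(b)=0$. What detects $S_s\ne0$ is $\eta=[a,b]-a$: here $\alpha(\eta)=0$, while $\beta(\sigma\eta)=-\partial/\partial y$ sends $s$ to $1\notin Z_W$.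
\end{example}

So $\alpha(\ell)$ and $\beta(\sigma\ell)$ must be followed together, although $\alpha$ respects the order of products and $\beta\circ\sigma$ reverses it. On Lie polynomials this conflict is only a sign: by \eqref{eq:sigma}, $-\sigma$ preserves brackets. Put
\[
F_\ell=\alpha(\ell)-\beta(\sigma\ell)\qquad(\ell\in\mathfrak L).
\]
As the images of $\alpha$ and $\beta$ commute,
\begin{equation}\label{eq:F}
[F_\ell,F_{\ell'}]=\alpha([\ell,\ell'])+\beta([\sigma\ell,\sigma\ell'])=\alpha([\ell,\ell'])-\beta(\sigma[\ell,\ell'])=F_{[\ell,\ell']}.
\end{equation}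
Thus $F_{b_w}$ is the right-normed bracket of the fields $F_a=(p_a,-r_a)$ on the product space: both systems process a bracket in the same order.

All these derivations are computable on the $b_w$. Define $B_a=p_a$ and $B_{aw}=\big(L_{p_a}B_{w,i}-L_{B_w}p_{a,i}\big)_i\in\mathbb Q[x]^k$, so that $\alpha(b_w)=L_{B_w}$ and $V(b_w)=B_w(x_0)$; define $C_w\in\mathbb Q[y]^m$ from the $r_a$ in the same way. By Lemma~\ref{lem:brackets}, in components,
\begin{equation}\label{eq:comp}
F_{b_w}=\big(B_w,(-1)^{|w|}C_w\big),\qquad E_{b_w}=\big(B_w,(-1)^{|w|-1}C_w\big).
\end{equation}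

Let $M_N\subseteq P^{k+m}$ be the submodule generated by the $F_{b_w}$ with $1\le|w|\le N$. The chain $M_1\subseteq M_2\subseteq\cdots$ stops, and membership tests find the first $N\ge1$ with $M_{N+1}=M_N$. Fix this $N$; sums over $w$ below run over the words with $1\le|w|\le N$.

\begin{lemma}\label{lem:module}
$F_\ell\in M_N$ for every $\ell\in\mathfrak L$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:brackets} it suffices to treat $\ell=b_v$, by induction on $|v|$. For $|v|\le N+1$ this is the choice of $N$. Otherwise let $v=av'$ and $F_{b_{v'}}=\sum_w\gamma_wF_{b_w}$ with $\gamma_w\in P$. By \eqref{eq:F} and \eqref{eq:bracketmult},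
\[
F_{b_v}=[F_a,F_{b_{v'}}]=\sum_w\big(F_a(\gamma_w)F_{b_w}+\gamma_wF_{b_{aw}}\big)\in M_{N+1}=M_N.\qedhere
\]
\end{proof}

\subsection*{The complement}
For $\ell\in\mathfrak L$ write $F_\ell=\sum_w\gamma_wF_{b_w}$ and evaluate the $x$-components at $(x_0,y_0)$. This gives $V(\ell)=\sum_w\gamma_w(x_0,y_0)V(b_w)$, so $V(\mathfrak L)$ is spanned by the finitely many vectors $V(b_w)$, $|w|\le N$. Choose words $w_1,\dots,w_d$ of length at most $N$ such that the $V(b_{w_j})$ form a basis of $V(\mathfrak L)$, and put $\ell_j=b_{w_j}$ and $W=\operatorname{span}(\ell_1,\dots,\ell_d)$. Then $V$ maps $W$ isomorphically onto $V(\mathfrak L)$, so $\mathfrak L=\mathfrak h\oplus W$.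

\subsection*{The ideal}
Choose linear forms $\lambda_1,\dots,\lambda_d$ on $\mathbb Q^k$ dual to this basis: $\lambda_j(V(\ell_i))$ is $1$ for $i=j$ and $0$ otherwise. The projection of $b_w$ to $\mathfrak h$ along $W$ and its action on the second system are
\[
\hat b_w=b_w-\sum_j\lambda_j(V(b_w))\,\ell_j\in\mathfrak h,\qquad\delta_w=\beta(\sigma\hat b_w).
\]

\begin{lemma}\label{lem:delta}
For every $\eta\in\mathfrak h$, the derivation $\beta(\sigma\eta)$ is a $\mathbb Q[y]$-linear combination of the $\delta_w$, $1\le|w|\le N$.
\end{lemma}

\begin{proof}
Write $F_\eta=\sum_w\gamma_w(x,y)F_{b_w}$, substitute $x=x_0$ in every component, and let $\bar\gamma_w=\gamma_w(x_0,y)\in\mathbb Q[y]$. The $x$-components give $0=V(\eta)=\sum_w\bar\gamma_wV(b_w)$ in $\mathbb Q[y]^k$, hence $\sum_w\bar\gamma_w\lambda_j(V(b_w))=0$ for each $j$. The $y$-components of $F_\eta$ and of the $F_{b_w}$ do not involve $x$, so they give $\beta(\sigma\eta)y_i=\sum_w\bar\gamma_w\,\beta(\sigma b_w)y_i$. Both $\beta(\sigma\eta)$ and $\sum_w\bar\gamma_w\beta(\sigma b_w)$ kill the $x_i$, so they are equal. Therefore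
\[
\sum_w\bar\gamma_w\delta_w=\beta(\sigma\eta)-\sum_j\Big(\sum_w\bar\gamma_w\lambda_j(V(b_w))\Big)\beta(\sigma\ell_j)=\beta(\sigma\eta).\qedhere
\]
\end{proof}

An ideal closed under all $\beta(\sigma\eta)$ is closed under the $\delta_w$, because $\hat b_w\in\mathfrak h$; an ideal closed under the $\delta_w$ is closed under their $\mathbb Q[y]$-combinations, hence under all $\beta(\sigma\eta)$. So $J$ is the closure of $s$ under the finitely many $\delta_w$, and Lemma~\ref{lem:closure} computes generators $t_1,\dots,t_e$ of $J$. In Example~\ref{ex:joint}, $F_{[a,b]}=(1,0)$ is not a $P$-combination of $F_a=(1,-1)$ and $F_b=(x,0)$, so $N\ge2$, and $\delta_{ab}=-\partial/\partial y$ is found.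

\section{Membership in $Z_W$, and the algorithm}\label{sec:test}

The definition of $Z_W$ involves one derivation $E_\omega$ for each $\omega\in W$, each iterated separately. Since $W$ is finite-dimensional, the coordinates of $\omega$ can be treated as new variables, and the whole family becomes a single derivation.

\begin{proof}[Proof of Theorems~\ref{thm:rev} and~\ref{thm:zero}]
By Section~\ref{sec:prelim} it suffices to decide whether $S_s=0$. By Proposition~\ref{prop:reduction} this holds if and only if $t_1,\dots,t_e\in Z_W$, with $W$ and the $t_i$ as computed in Section~\ref{sec:compute}.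

Let $c=(c_1,\dots,c_d)$ be new variables and $D=\sum_jc_jE_{\ell_j}$, a derivation of $\mathbb Q[c,x,y]$ with $Dc_j=0$. Substituting a point $c^0\in\mathbb Q^d$ for $c$ turns $D$ into $E_\omega$ with $\omega=\sum_jc^0_j\ell_j$, so it turns $D^nt$ into $E_\omega^{\,n}t$ for $t\in P$. A polynomial that vanishes on $\mathbb Q^d$ is zero. Hence
\[
t\in Z_W\iff(D^nt)(c,x_0,y_0)=0\ \text{ in }\mathbb Q[c]\ \text{ for all }n\ge0 .
\]
Let $\mathfrak p$ be the kernel of the substitution $(x,y)\mapsto(x_0,y_0)$ on $\mathbb Q[c,x,y]$, and let $K$ be the $\{D\}$-closure of $\{t_1,\dots,t_e\}$. By Lemma~\ref{lem:closure}, $K$ is generated by the $D^nt_i$, so all $t_i$ lie in $Z_W$ if and only if $K\subseteq\mathfrak p$; and finitely many generators of $K$ can be computed and substituted. (If $d=0$, then $D=0$ and the test is $t_i(x_0,y_0)=0$.)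
\end{proof}

For the question as posed, the input is $(\Sigma,k,(p_a),q,x_0)$, the variables $y$ are a copy of $x$, and $C_w=B_w(y)$ in \eqref{eq:comp}. The algorithm reads:
\begin{enumerate}
\item Increase $N$ until the $\mathbb Q[x,y]$-module generated by the vectors $\big(B_w(x),(-1)^{|w|}B_w(y)\big)$, $|w|\le N$, contains those with $|w|=N+1$.
\item Choose $w_1,\dots,w_d$ of length at most $N$ such that the $B_{w_j}(x_0)$ form a basis of the span of all $B_w(x_0)$, $|w|\le N$. Write $B_w(x_0)=\sum_j\lambda_{w,j}B_{w_j}(x_0)$ and let $\delta_w$ be the derivation in $y$ along $(-1)^{|w|-1}B_w(y)-\sum_j\lambda_{w,j}(-1)^{|w_j|-1}B_{w_j}(y)$.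
\item Compute generators $t_i$ of the closure of $q(x)-q(y)$ under the $\delta_w$.
\item Compute generators of the closure of the $t_i$ in $\mathbb Q[c,x,y]$ under the derivation $D$ along $\sum_jc_j\big(B_{w_j}(x),(-1)^{|w_j|-1}B_{w_j}(y)\big)$. Accept if and only if all of them vanish at $x=y=x_0$.
\end{enumerate}

On Example~\ref{ex:heis} it runs as follows. Brackets of length three vanish on both sides, while $B_{ab}(0)=(0,0,1)$ is not in the span of $B_a(0)$ and $B_b(0)$; so $N=2$, with $w_1,w_2,w_3=a,b,ab$. As $b_{aa}=b_{bb}=0$ and $b_{ba}=-b_{ab}$, every $\hat b_w$ is zero and $J=(s)$. With $\mu=\frac12(c_2x_1-c_1x_2)$ and $\mu'=\frac12(c_2y_1-c_1y_2)$ we have $Dx_3=\mu+c_3$, $Dy_3=\mu'-c_3$ and $D\mu=D\mu'=0$. For $q=x_3$, $Ds=\mu-\mu'+2c_3$ takes the value $2c_3\ne0$ at the origin, and the input is rejected. For $q=x_3^2$,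
\[
Ds=2x_3(\mu+c_3)-2y_3(\mu'-c_3),\qquad D^2s=2(\mu+c_3)^2-2(\mu'-c_3)^2,\qquad D^3s=0,
\]
and $s$, $Ds$, $D^2s$ vanish at the origin, so the input is accepted.

\section{Scope of the method}\label{sec:scope}

\begin{corollary}\label{cor:scope}
The following are decidable for shuffle-finite inputs:
\begin{enumerate}
\item whether $f=g^R$;
\item any polynomial shuffle identity among shuffle-finite series and reversals of shuffle-finite series;
\item twisted reversibility: given $f$ over $\Sigma$, $g$ over an alphabet $\Gamma$, and Lie polynomials $\tau_a\in\mathbb Q\langle\Gamma\rangle$ for $a\in\Sigma$, whether $f(a_1\cdots a_n)=g(\tau_{a_n}\cdots\tau_{a_1})$ for all words over $\Sigma$, with $g$ extended linearly.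
\end{enumerate}
\end{corollary}

\begin{proof}
Items (1) and (2) are instances of Theorem~\ref{thm:zero}. For (3), let $\beta$ be the morphism on $\mathbb Q\langle\Gamma\rangle$ given by the system of $g$. Each $\beta(\tau_a)$ is a derivation, that is, the Lie derivative along a computable polynomial vector field. The system over $\Sigma$ with these fields and with the output and initial point of $g$ has the series $g'(a_1\cdots a_n)=g(\tau_{a_1}\cdots\tau_{a_n})$. The condition is $f=g'^R$, which is (1).
\end{proof}

For instance, $g=f$ and $\tau_a=-\pi(a)$ for a map $\pi\colon\Sigma\to\Sigma$ give the condition $f(a_1\cdots a_n)=(-1)^nf(\pi(a_n)\cdots\pi(a_1))$.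

\begin{remark}[where the hypotheses enter]\label{rem:hyp}
That the data are polynomial is used through Hilbert's basis theorem, for the three chains leading to $M_N$, $J$ and $K$. That the series is read off at a point of a finite-dimensional space gives \eqref{eq:kill} and $\dim W\le k$, without which $D$ could not be formed. Characteristic $0$ is used in the division by $n!$ in Lemma~\ref{lem:span} and, through the infinity of the field, in passing from points $c^0$ to variables $c$. Lemma~\ref{lem:span} fails in characteristic $2$: for $\Sigma=\{a,b\}$, $W=\operatorname{span}(a,b)$ and $\mathfrak h$ spanned by the $b_w$ with $|w|\ge2$, map $U$ onto the commutative polynomial ring in $a,b$; then $\mathfrak h$ goes to $0$, and the squares $(c_1a+c_2b)^2=c_1^2a^2+c_2^2b^2$ miss $ab$. Apart from this the proofs use only computable field operations, so $\mathbb Q$ may be replaced throughout by any computable field of characteristic $0$, for example a number field.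
\end{remark}

\begin{thebibliography}{9}

\bibitem{BW}
Becker and Weispfenning, \emph{Gr\"obner Bases}.

\bibitem{Clemente}
Lorenzo Clemente, \emph{Algorithmic analysis of systems with affine input and polynomial state}, arXiv:2503.22558 (2025).

\bibitem{CLO}
Cox, Little and O'Shea, \emph{Using Algebraic Geometry}.

\end{thebibliography}
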